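\title{Power series fields with an analytic logarithm and the theory of real exponentiation}

\begin{abstract}
Let $k$ be a model of the theory $T_{\exp}$ of the real exponential field, and let $K=k((G))_\kappa$ be a field of generalized power series with an analytic logarithm satisfying the growth axiom at infinity. We prove that $(K,\exp)$ is a model of $T_{\exp}$ and an elementary extension of $k$. In particular $K$ with $\exp$ restricted to $[0,1]$ is a model of the theory of the real field with restricted exponentiation. The method is to place $K$ inside a larger power series field that is known to be a model, built so canonically that $K$ is the fixed field of a group of automorphisms. We also prove the converse, an analogue for restricted exponentiation in which neither a logarithm nor growth is assumed, and versions for all languages of restricted analytic functions.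
\end{abstract}

\section{Introduction}

\subsection{Analytic logarithms}
An \emph{exponential field} is a real closed field $k$ with an isomorphism of ordered groups $\exp:(k,+,<)\to(k^{>0},\cdot,<)$; the inverse of $\exp$ is $\log$. Let $G$ be a divisible ordered abelian group, written multiplicatively, and let $\kappa$ be a regular uncountable cardinal. We consider the field
\[
K=k((G))_\kappa
\]
of generalized power series $x=\sum_g r_g g$ with $r_g\in k$ whose support $\operatorname{supp}x=\{g: r_g\neq0\}\subseteq G$ is reverse well-ordered and of cardinality $<\kappa$. A nonzero series has a largest element in its support, its \emph{leading monomial} $\operatorname{lm}(x)$, and $x>0$ means that the coefficient of $\operatorname{lm}(x)$ is positive. This makes $K$ a real closed field, and $G\subseteq K^{>0}$ is its group of \emph{monomials}. We write $o(1)$ for the set of infinitesimals, that is, series supported in $G^{<1}$, and $K^{\uparrow}$ for the group of \emph{purely infinite} series, supported in $G^{>1}$. The convex hull of $k$ in $K$ is the valuation ring $k+o(1)$. Sorting the terms of a series, respectively extracting the leading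 term of a positive one, gives
\begin{equation}\label{eq:decomp}
K=K^{\uparrow}\oplus k\oplus o(1),\qquad K^{>0}=G\cdot k^{>0}\cdot(1+o(1)),
\end{equation}
with uniqueness in both decompositions. A logarithm should turn the second into the first, and the natural demand is that it does so piece by piece.

\begin{definition}\label{def:log}
An \emph{analytic logarithm} on $K=k((G))_\kappa$ is a map $\log:K^{>0}\to K$ such that
\begin{enumerate}
\item[(1)] $\log$ is an isomorphism of ordered groups $(K^{>0},\cdot,<)\cong(K,+,<)$ extending the logarithm of $k$;
\item[(2)] $\log(1+\varepsilon)=\sum_{n\ge1}(-1)^{n+1}\varepsilon^n/n$ for all $\varepsilon\in o(1)$;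
\item[(3)] $\log(G)=K^{\uparrow}$.
\end{enumerate}
It satisfies the \emph{growth axiom at infinity} if $\log x<x^{1/n}$ for all $x\in K$ with $x>k$ and all integers $n\ge1$. The inverse of $\log$ is denoted $\exp$.
\end{definition}

By \eqref{eq:decomp}, an analytic logarithm is determined by the logarithm of $k$ and by the embedding $\log|_G:G\to K^{\uparrow}$.

\subsection{The question}
Let $T_{\exp}$ be the theory of $(\mathbb R,+,\cdot,<,\exp)$ and $T_{\exp|[0,1]}$ the theory of the real field with $\exp$ restricted to $[0,1]$ (and set to $0$ elsewhere). Suppose that $k\models T_{\exp}$ and that $K=k((G))_\kappa$ carries an analytic logarithm satisfying the growth axiom. Is $(K,\exp)$ a model of $T_{\exp}$? Is at least $K$ with $\exp|[0,1]$ a model of $T_{\exp|[0,1]}$? These questions are left open in \cite{BKMM}, whose authors state that they do not know the answer.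

If $G$ is trivial, then $K=k$ and there is nothing to prove. In general $\exp$ is determined on $k+o(1)$ by $\exp$ on $k$ and the exponential series, and at infinity it grows as it should; this suggests that the answer is yes. For $k=\mathbb R$ it is, by a result that we now recall. Let $L_{an}$ be the language of ordered rings with a symbol for every $f:\mathbb R^n\to\mathbb R$ that agrees on $[-1,1]^n$ with a function real analytic on a neighborhood of $[-1,1]^n$ and vanishes outside $[-1,1]^n$. Let $T_{an}$ and $T_{an,\exp}$ be the theories of $\mathbb R$ in $L_{an}$ and in $L_{an}\cup\{\exp\}$. If $k\models T_{an}$, the \emph{natural interpretation} of the symbol $f$ on $k((G))_\kappa$ is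
\begin{equation}\label{eq:natural}
f(r+\varepsilon)=\sum_{\alpha\in\mathbb N^n}\frac{f_\alpha(r)}{\alpha!}\,\varepsilon^\alpha
\qquad\text{for } r\in k^n,\ \varepsilon\in o(1)^n,\ r+\varepsilon\in[-1,1]^n,
\end{equation}
and $f=0$ outside $[-1,1]^n$. Here $f_\alpha(r)$ is the value in $k$ of the symbol for the restricted function associated with $\partial^\alpha f$. (Note that $r\in[-1,1]^n$; convergence is discussed in Section~\ref{sec:tools}.)

\begin{theorem}[Known result]\label{thm:known}
Let $k\models T_{an,\exp}$, and let $K=k((G))_\kappa$ carry an analytic logarithm satisfying the growth axiom at infinity. Then $K$, with the natural interpretation of $L_{an}$ and with $\exp=\log^{-1}$, is a model of $T_{an,\exp}$.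
\end{theorem}

This rests on quantifier elimination for $T_{an,\exp}$. For a general $k\models T_{\exp}$ the theorem does not apply: the coefficients $f_\alpha(r)$ in \eqref{eq:natural} would have to be elements of $k$, and $k$ comes with no interpretation of the symbols of $L_{an}$.

\subsection{Results}
Both answers are yes.

\begin{theorem}\label{thm:main}
Let $(k,\exp)\models T_{\exp}$, and let $K=k((G))_\kappa$ carry an analytic logarithm satisfying the growth axiom at infinity. Then $(K,\exp)\models T_{\exp}$ and $(k,\exp)\preceq(K,\exp)$. In particular $K$ with $\exp|[0,1]$ is a model of $T_{\exp|[0,1]}$.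
\end{theorem}

The hypotheses are also necessary.

\begin{theorem}\label{thm:class}
Let $(k,\exp)$ be any exponential field and $\log$ any analytic logarithm on $K=k((G))_\kappa$. Then $(K,\exp)\models T_{\exp}$ if and only if $(k,\exp)\models T_{\exp}$ and the growth axiom at infinity holds. In this case $k\preceq K$.
\end{theorem}

For the restricted exponential neither the logarithm nor growth matters.

\begin{theorem}\label{thm:restr}
Let $k$ be a real closed field with a function $\eta:[0,1]\to k$, extended by $0$ to $k$; let $G$ be any divisible ordered abelian group and $\kappa$ a regular uncountable cardinal. On $K=k((G))_\kappa$ put $\eta(r+\varepsilon)=\eta(r)\sum_{n\ge0}\varepsilon^n/n!$ for $r\in k$, $\varepsilon\in o(1)$ with $r+\varepsilon\in[0,1]$, and $\eta=0$ off $[0,1]$. Then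
\[
(K,\eta)\models T_{\exp|[0,1]}\iff(k,\eta)\models T_{\exp|[0,1]},
\]
and in this case $k\preceq K$.
\end{theorem}

Finally, there are versions for all languages in between. Let $\mathcal F\subseteq L_{an}$ be a set of function symbols, and let $T_{\mathcal F}$ and $T_{\mathcal F,\exp}$ be the theories of $(\mathbb R,+,\cdot,<,\mathcal F)$ and of its expansion by $\exp$. For $f\in\mathcal F$ the functions $f_\alpha$ are $\emptyset$-definable in $(\mathbb R,+,\cdot,<,\mathcal F)$, as derivatives of $f$ on the open cube extended continuously to the closed cube. The defining formulas make sense in every model $k$ of the complete theory $T_{\mathcal F}$, and what they define does not depend on their choice. So \eqref{eq:natural} defines a natural interpretation of $\mathcal F$ on $k((G))_\kappa$.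

\begin{theorem}\label{thm:between}
Let $\mathcal F\subseteq L_{an}$ be any set of function symbols, interpreted naturally on power series fields.
\begin{enumerate}
\item[(a)] If $k\models T_{\mathcal F,\exp}$ and $K=k((G))_\kappa$ carries an analytic logarithm satisfying the growth axiom at infinity, then $K$, with $\exp=\log^{-1}$, is a model of $T_{\mathcal F,\exp}$.
\item[(b)] If $k\models T_{\mathcal F}$, then $k((G))_\kappa\models T_{\mathcal F}$ for every divisible ordered abelian group $G$ and every regular uncountable $\kappa$.
\end{enumerate}
\end{theorem}

For $\mathcal F=\emptyset$, part (a) says that $(K,\exp)\models T_{\exp}$ in Theorem~\ref{thm:main}; for $\mathcal F=L_{an}$ it is Theorem~\ref{thm:known}.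

\section{Tools}\label{sec:tools}

\subsection{Series}
Let $\kappa$ be a regular uncountable cardinal. For an ordered field $R$ and a divisible ordered abelian group $H$ put
\[
P_R(H)=\{x\in R((H))_\kappa:\operatorname{supp}x\subseteq H^{>1}\},
\]
an ordered additive group, divisible because $x/n$ has the same support as $x$. Thus $K^{\uparrow}=P_k(G)$. We constantly use the comparison rule
\begin{equation}\label{eq:compare}
y>0,\ x\ne0\ \text{ and }\ \operatorname{lm}(x)<\operatorname{lm}(y)\quad\Longrightarrow\quad x<y .
\end{equation}

A family of series is \emph{summable} if the union of its supports is reverse well-ordered, of size $<\kappa$, and each monomial lies in the support of only finitely many members; its sum is formed coefficientwise. Behind power series in infinitesimals is the following standard fact: if $S\subseteq H^{<1}$ is reverse well-ordered, then so is the monoid generated by $S$, and each of its elements is a product of elements of $S$ in only finitely many ways, up to order. This monoid has at most $\max(|S|,\aleph_0)$ elements, which is $<\kappa$ if $|S|<\kappa$; here the uncountability of $\kappa$ is used. Hence for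 $\varepsilon\in o(1)^n$ and arbitrary $c_\alpha\in R$ the sum $\sum_\alpha c_\alpha\varepsilon^\alpha$ exists in $R((H))_\kappa$, and formal identities between power series remain valid after substituting infinitesimals. In particular, if $R$ has characteristic $0$ (as every ordered field has),
\begin{equation}\label{eq:units}
\varepsilon\mapsto\sum_{n\ge1}(-1)^{n+1}\frac{\varepsilon^n}n,\qquad \delta\mapsto\sum_{n\ge1}\frac{\delta^n}{n!}
\end{equation}
are mutually inverse bijections of $o(1)$, and the first is an isomorphism from $(1+o(1),\cdot)$ to $(o(1),+)$ when viewed as a function of $1+\varepsilon$. So every analytic logarithm satisfies $\exp(\delta)=\sum_{n\ge0}\delta^n/n!$ for $\delta\in o(1)$.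

Finally, if $\sigma$ is an automorphism of the ordered field $R$ and $\tau$ an automorphism of the ordered group $H$, then
\begin{equation}\label{eq:hat}
\sum_g r_g g\ \longmapsto\ \sum_g\sigma(r_g)\,\tau(g)
\end{equation}
is an automorphism of the ordered field $R((H))_\kappa$ that commutes with sums of summable families and restricts to automorphisms of $P_R(H)$ and $o(1)$.

\subsection{Model theory}
For a structure $M$ and $A\subseteq M$, let $\mathrm{dcl}(A)$ be the set of all $b\in M$ such that $\{b\}$ is definable with parameters from $A$. An expansion $M$ of an ordered field is \emph{o-minimal} if every subset of $M$ definable with parameters is a finite union of points and of open intervals with endpoints in $M\cup\{\pm\infty\}$; a theory is o-minimal if all its models are. We use the following published results.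
\begin{itemize}
\item[(W)] Wilkie \cite{W}: $T_{\exp}$ and $T_{\exp|[0,1]}$ are model complete, that is, $M\subseteq N$ implies $M\preceq N$ for models $M,N$. Moreover (with Khovanskii) $T_{\exp}$ is o-minimal, hence so is each reduct of it that defines the ordered field.
\item[(D)] van den Dries \cite{D}, for an o-minimal expansion $M$ of an ordered field. \emph{Definable choice}: every nonempty $A$-definable subset of $M$ contains a point of $\mathrm{dcl}(A)$. \emph{Monotonicity}: for every definable $f:M\to M$ the line splits into finitely many points and open intervals such that on each interval $f$ is continuous, and constant or strictly monotone.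
\item[(A)] van den Dries--Macintyre--Marker \cite{DMM}: $T_{an}$, with symbols for $x^{-1}$ and for $n$-th roots of positive elements added by definition, has a universal axiomatization. So an $L_{an}$-substructure of a model of $T_{an}$ that is a real closed field is a model of $T_{an}$.
\item[(O)] $T_{an,\exp}$ is o-minimal (van den Dries--Miller; \cite{DMM}), hence so are its reducts that define the ordered field.
\end{itemize}
In (W) and (O) a reduct means the theory of $\mathbb R$ in a language whose symbols are definable in the larger one. Its models need not be reducts of models of the larger theory, but they are o-minimal: by compactness, for each formula $\varphi(x,y)$ of the reduct there is $N$ such that every set $\varphi(\mathbb R,b)$ is a union of at most $N$ points and open intervals, and this is a first-order statement.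

The proof of Theorem~\ref{thm:main} uses only (W), (D) and Theorem~\ref{thm:known}.

\begin{lemma}\label{lem:fix}
Let $M$ be an o-minimal expansion of an ordered field and $A\subseteq M$.
\begin{enumerate}
\item[(i)] If $\mathrm{dcl}(A)=A$, then $A\preceq M$.
\item[(ii)] If $A$ is the set of common fixed points of a set of automorphisms of $M$, then $A\preceq M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) This is the Tarski--Vaught test: a nonempty $A$-definable subset of $M$ has a point in $\mathrm{dcl}(A)=A$, by definable choice.
(ii) If $\{b\}$ is definable over $A$, then an automorphism fixing $A$ pointwise maps $\{b\}$ to itself. So $b$ is a common fixed point, that is, $b\in A$. Now apply (i).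
\end{proof}

\section{The idea in one step}\label{sec:idea}

Lemma~\ref{lem:fix}(ii) suggests what to look for: a model $K_1$ of $T_{\exp}$ containing $K$, with so many automorphisms that $K$ is exactly their common fixed set. We cannot verify axioms of $T_{\exp}$ in $K$ directly, but Theorem~\ref{thm:known} produces models, provided that the coefficient field is a model of $T_{an,\exp}$ and that there is an analytic logarithm with growth.

So enlarge $k$ to some $k_1\models T_{an,\exp}$ with $k\preceq k_1$ as exponential fields, chosen so homogeneous that every element of $k_1\setminus k$ is moved by some automorphism $\sigma$ of $(k_1,\exp)$ over $k$. Such a $\sigma$ acts on $k_1((G))_\kappa$ coefficient by coefficient, and a series fixed by all of them has its coefficients in $k$: the fixed set is $K$. This would be the whole proof if the logarithm on $G$ made $k_1((G))_\kappa$ closed under $\exp$. If $G\ne1$ and $k_1\ne k$, it does not. Take $t\in G^{>1}$ and $c\in k_1$ with $c>0$, $c\notin k$. Then $ct$ is purely infinite but does not lie in $\log(G)=K^{\uparrow}$, because its coefficient is not in $k$. An exponential of $ct$ has to be added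 as a new monomial.

Add it freely: let $\mathbf e(ct)$ be a new symbol and let $\sigma$ act by $\mathbf e(ct)\mapsto\mathbf e(\sigma(c)t)$. Do the fixed points remain in $K$? Consider $y=a\,\mathbf e(ct)+b$ with $c\in k_1^{>0}$, now allowed to lie in $k$, and $a,b\in k_1$, $a\ne0$. Its image under $\sigma$ is $\sigma(a)\,\mathbf e(\sigma(c)t)+\sigma(b)$. Since $\mathbf e(ct)$ and $\mathbf e(\sigma(c)t)$ are the leading monomials, $y$ can be fixed only if $\sigma(c)=c$, $\sigma(a)=a$ and $\sigma(b)=b$. If this holds for all $\sigma$, then $a,b,c\in k$. But then $ct\in K^{\uparrow}=\log(G)$, so $\mathbf e(ct)$ is not new: it is an element of $G$, and $y\in K$. This is where axiom (3) enters: \emph{a fixed monomial is the exponential of a fixed purely infinite series, and $G$ already contains the exponentials of those.}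

The general proof repeats this transfinitely. Section~\ref{sec:homog} constructs $k_1$, Section~\ref{sec:closure} adds the exponentials and checks the growth axiom, and Section~\ref{sec:main} lifts the automorphisms and computes the fixed set.

\section{A homogeneous extension of the coefficient field}\label{sec:homog}

Call a language $L$ \emph{admissible} if it contains the language of ordered rings and each of its other symbols is a symbol of $L_{an}\cup\{\exp\}$ or denotes a function $\emptyset$-definable in $\mathbb R$ in the language $L_{an}\cup\{\exp\}$. Let $T_L$ be the $L$-theory of $\mathbb R$. Every model $M$ of $T_{an,\exp}$ has an $L$-reduct $M|_L\models T_L$. For Theorem~\ref{thm:main} we need only $L=L_{\exp}$, the language of ordered rings with $\exp$.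

\begin{lemma}\label{lem:homog}
Let $L$ be admissible and $k\models T_L$. There is $k_1\models T_{an,\exp}$ with $k\preceq k_1|_L$ such that for every $r\in k_1\setminus k$ some automorphism $\sigma$ of $k_1|_L$ fixes $k$ pointwise and satisfies $\sigma(r)\neq r$.
\end{lemma}

\begin{proof}
The union of $T_{an,\exp}$ and the elementary $L$-diagram of $k$ is consistent. Indeed, a finite part of the diagram is implied by one formula $\varphi(c)$ with $k\models\varphi(c)$; the sentence $\exists x\,\varphi(x)$ holds in $k$, so it lies in the complete theory $T_L$, and $\varphi$ is realized in $\mathbb R$. By compactness there is $M_0\models T_{an,\exp}$ with $k\preceq M_0|_L$. Choose an elementary chain $M_0\preceq M_1\preceq\cdots$ in the full language such that $M_{n+1}$ is $|M_n|^+$-saturated, and put $k_1=\bigcup_nM_n$. The $L$-reducts are equally saturated.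

Let $r\in M_n\setminus k$. If an $L$-formula over $k$ had $r$ as its only realization in $k_1$, it would have exactly one realization in $k$ because $k\preceq k_1|_L$, and that would be $r$; so $r\in k$, a contradiction. Hence every formula in $\mathrm{tp}_L(r/k)$ has a realization other than $r$, the set $\mathrm{tp}_L(r/k)\cup\{x\ne r\}$ is finitely satisfiable, and some $r'\in M_{n+1}$ realizes it. So $f_0=\mathrm{id}_k\cup\{(r,r')\}$ is a partial $L$-elementary map, of size $\le|M_n|$, with domain and range in $M_{n+1}$.

We extend $f_0$ by back and forth. Let $j\ge1$ and suppose that $f_{j-1}$ is partial $L$-elementary, of size $\le|M_{n+j}|$, with domain and range in $M_{n+j}$. Since $M_{n+j+1}$ realizes all types over at most $|M_{n+j}|$ parameters, we can add the elements of $M_{n+j}$ one at a time to the domain and to the range, taking unions at limit stages. We obtain a partial $L$-elementary $f_j\supseteq f_{j-1}$, of size $\le|M_{n+j}|$, with domain and range contained in $M_{n+j+1}$ and both containing $M_{n+j}$. Then $\sigma=\bigcup_jf_j$ is an automorphism of $k_1|_L$ over $k$ with $\sigma(r)=r'\ne r$.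
\end{proof}

\section{Adding exponentials freely}\label{sec:closure}

In this section $R$ is an exponential field, $\kappa$ is a regular uncountable cardinal, and $P(H)=P_R(H)$.

\subsection{Prelogarithms}
We isolate the part of an analytic logarithm that lives on monomials and drop the requirement that it be onto the purely infinite series.

\begin{definition}
A \emph{prelog pair} over $R$ is a pair $(H,\ell)$, where $H$ is a divisible ordered abelian group and $\ell:H\to P(H)$ is an embedding of ordered groups. It \emph{has growth} if $\ell(h)<h^{1/n}$ for all $h\in H^{>1}$ and all $n\ge1$.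
\end{definition}

The pair $(G,\log|_G)$ of Section~\ref{sec:idea}, over $k_1$, is the example we need for Theorem~\ref{thm:main}. Two kinds of explicit examples will be useful later.

\begin{example}\label{ex:bad}
Let $H=t^{\mathbb Q}$ with $t>1$ and $\ell(t^q)=qt$. This is a prelog pair without growth: $\ell(t)=t$.
\end{example}

\begin{lemma}\label{lem:shift}
Let $J$ be a totally ordered set and $s:J\to J$ a strictly increasing map with $s(j)<j$ for all $j$. Let $C$ be a subfield of $\mathbb R$ with an embedding of ordered fields $C\subseteq R$. Consider the group of formal monomials $t^a$, where $a:J\to C$ has reverse well-ordered support, with $t^at^b=t^{a+b}$ and, for $a\ne0$, $t^a>1$ iff $a_{\max\operatorname{supp}a}>0$. Write $t_j=t^{\delta_j}$, with $\delta_j$ the indicator function of $j$. Let $H$ be a divisible subgroup that contains all $t_j$ and in which $|\operatorname{supp}a|<\kappa$ for all $t^a$. Then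
\[
\ell(t^a)=\sum_{j\in J}a_j\,t_{s(j)}
\]
defines a prelog pair $(H,\ell)$ with growth.
\end{lemma}

\begin{proof}
If $i<j$, then $t_i<t_j$, because $\delta_j-\delta_i$ has leading value $1$ at $j$. As $s$ is strictly increasing, the support $\{t_{s(j)}:j\in\operatorname{supp}a\}$ of $\ell(t^a)$ is reverse well-ordered, of size $<\kappa$, and contained in $H^{>1}$. So $\ell$ is a homomorphism into $P(H)$. Let $t^a>1$ and $j=\max\operatorname{supp}a$. The leading term of $\ell(t^a)$ is $a_jt_{s(j)}$ with $a_j>0$; hence $\ell(t^a)>0$, and $\ell$ is an embedding of ordered groups. The exponent $a/n-\delta_{s(j)}$ has leading value $a_j/n>0$ at $j$, because $s(j)<j$. So $t_{s(j)}<t^{a/n}$, and $\ell(t^a)<(t^a)^{1/n}$ by \eqref{eq:compare}.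
\end{proof}

\subsection{One step}
The purely infinite series $x\notin\ell(H)$ still lack exponentials. We add all of them at once.

\begin{lemma}\label{lem:step}
Let $(H,\ell)$ be a prelog pair over $R$. Let $H'=\{\mathbf e(x):x\in P(H)\}$ be a multiplicative copy of the ordered group $P(H)$, and identify $h\in H$ with $\mathbf e(\ell(h))$. Put $\ell'(\mathbf e(x))=x$. Then $(H',\ell')$ is a prelog pair, $H\subseteq H'$, $\ell'$ extends $\ell$, and $\ell'(H')=P(H)$. If $\ell$ has growth, so has $\ell'$.
\end{lemma}

\begin{proof}
The map $h\mapsto\mathbf e(\ell(h))$ is an embedding of ordered groups, so the identification is legitimate, and then $P(H)\subseteq P(H')$ as ordered groups. The group $H'\cong P(H)$ is divisible, $\ell'$ is an embedding of ordered groups onto $P(H)$, and $\ell'(h)=\ell'(\mathbf e(\ell(h)))=\ell(h)$ for $h\in H$.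

Now assume growth for $\ell$, and let $\mathbf e(x)>1$ and $n\ge1$. Then $x>0$; let $h=\operatorname{lm}(x)\in H^{>1}$. We have to compare $x$ with the monomial $\mathbf e(x)^{1/n}$ of $H'$, and by \eqref{eq:compare} it suffices that $h<\mathbf e(x)^{1/n}$. Growth of $\ell$ gives $\ell(h)<h^{1/2}$, and $h^{1/2}<x/n$ by \eqref{eq:compare}, because $x/n$ is positive with leading monomial $h>h^{1/2}$. Applying $\mathbf e$ we get
\[
h=\mathbf e(\ell(h))<\mathbf e(x/n)=\mathbf e(x)^{1/n},
\]
and so $\ell'(\mathbf e(x))=x<\mathbf e(x)^{1/n}$.
\end{proof}

The new monomials create new purely infinite series, so the step has to be repeated.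

\subsection{The closure}
Given a prelog pair $(G_0,\ell_0)$, define $(G_i,\ell_i)$ for $i\le\kappa$ by applying Lemma~\ref{lem:step} at successors, $(G_{i+1},\ell_{i+1})=(G_i',\ell_i')$, and taking unions at limits. Unions of chains of prelog pairs are prelog pairs, and growth is preserved. Put $\Gamma=G_\kappa$ and $\ell=\ell_\kappa$; we call $(\Gamma,\ell)$ the \emph{closure} of $(G_0,\ell_0)$. The notation $\mathbf e(x)$ is unambiguous: at every stage it denotes the unique monomial with $\ell(\mathbf e(x))=x$.

A series over $\Gamma$ has fewer than $\kappa$ monomials and $\kappa$ is regular, so its support lies in some $G_i$ with $i<\kappa$. Thus $R((\Gamma))_\kappa=\bigcup_{i<\kappa}R((G_i))_\kappa$ and $P(\Gamma)=\bigcup_{i<\kappa}P(G_i)$. Since $\ell_{i+1}(G_{i+1})=P(G_i)$, we obtain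
\begin{equation}\label{eq:onto}
\ell(\Gamma)=P(\Gamma).
\end{equation}

\begin{proposition}\label{prop:closure}
Let $(\Gamma,\ell)$ be the closure of a prelog pair $(G_0,\ell_0)$ over the exponential field $R$. For $x\in R((\Gamma))_\kappa^{>0}$ write uniquely $x=g\,r(1+\varepsilon)$ with $g\in\Gamma$, $r\in R^{>0}$, $\varepsilon\in o(1)$, and put
\begin{equation}\label{eq:log}
\log x=\ell(g)+\log r+\sum_{n\ge1}(-1)^{n+1}\frac{\varepsilon^n}n .
\end{equation}
This is an analytic logarithm on $R((\Gamma))_\kappa$. If $\ell_0$ has growth, it satisfies the growth axiom at infinity.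
\end{proposition}

\begin{proof}
The three summands in \eqref{eq:log} are isomorphisms $\Gamma\to P(\Gamma)$ by \eqref{eq:onto}, $R^{>0}\to R$, and $1+o(1)\to o(1)$ by \eqref{eq:units}. By \eqref{eq:decomp}, applied to $R((\Gamma))_\kappa$, $\log$ is a group isomorphism onto $P(\Gamma)\oplus R\oplus o(1)=R((\Gamma))_\kappa$. For the order let $x>1$. Either $g>1$, and then $\ell(g)>0$ is infinite and dominates $\log x$; or $g=1$ and $r>1$, and then $\log r>0$ dominates; or $g=r=1$ and $\varepsilon>0$, and then $\log(1+\varepsilon)$ has the same leading term as $\varepsilon$. In each case $\log x>0$. This proves (1), and (2) and (3) are clear from \eqref{eq:log} and \eqref{eq:onto}.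

Let $\ell_0$ have growth; then so has $\ell$. Let $x=gr(1+\varepsilon)>R$, that is, $g>1$. Then $\operatorname{lm}(\log x)=\operatorname{lm}(\ell(g))\le g^{1/(2n)}<g^{1/n}$, because $\ell(g)<g^{1/(2n)}$. Since $x^{1/n}$ is positive with leading monomial $g^{1/n}$, \eqref{eq:compare} gives $\log x<x^{1/n}$.
\end{proof}

\begin{remark}\label{rem:growth}
Growth cannot be dropped in Theorem~\ref{thm:main}. The closure of Example~\ref{ex:bad} gives, over any $k\models T_{\exp}$, a field $k((\Gamma))_\kappa$ with an analytic logarithm such that $\log t=t$, while $\forall x\,(\exp x>x)$ belongs to $T_{\exp}$.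
\end{remark}

\section{Lifting automorphisms: proof of Theorem~\ref{thm:main}}\label{sec:main}

We carry out the plan of Section~\ref{sec:idea} for a general admissible language; the extra generality costs nothing and will be used for Theorem~\ref{thm:between}(a). We write $\mathrm{Aut}(k_1|_L/k)$ for the group of automorphisms of $k_1|_L$ that fix $k$ pointwise.

\begin{proposition}\label{prop:lift}
Let $L$ be an admissible language containing $\exp$, let $k\models T_L$, and let $K=k((G))_\kappa$ carry an analytic logarithm satisfying the growth axiom at infinity. Let $k_1$ be as in Lemma~\ref{lem:homog} and $A=\mathrm{Aut}(k_1|_L/k)$. There are a divisible ordered abelian group $\Gamma\supseteq G$, an analytic logarithm on $K_1=k_1((\Gamma))_\kappa$ satisfying the growth axiom at infinity, and for each $\sigma\in A$ a map $\hat\sigma:K_1\to K_1$, with the following properties.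
\begin{enumerate}
\item[(i)] $(K,\exp)$ is a substructure of $(K_1,\exp)$.
\item[(ii)] $\hat\sigma$ is an automorphism of the exponential ordered field $K_1$, of the form \eqref{eq:hat} for this $\sigma$ and some automorphism $\tau$ of the ordered group $\Gamma$.
\item[(iii)] $\{x\in K_1:\hat\sigma(x)=x\text{ for all }\sigma\in A\}=K$.
\end{enumerate}
\end{proposition}

\begin{proof}
Put $G_0=G$ and $\ell_0=\log|_G$. By axiom (3), $\ell_0(G)=K^{\uparrow}\subseteq P_{k_1}(G)$, and the elements $g\in G^{>1}$ are $>k$, so the growth axiom gives $\log g<g^{1/n}$. Hence $(G_0,\ell_0)$ is a prelog pair over $k_1$ with growth. Let $(G_i,\ell_i)_{i\le\kappa}$ and $(\Gamma,\ell)$ be as in Section~\ref{sec:closure}, with $R=k_1$, and give $K_1$ the logarithm \eqref{eq:log}. By Proposition~\ref{prop:closure} it is analytic and satisfies the growth axiom.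

\smallskip\noindent
(i) $K$ is an ordered subfield of $K_1$. Because of (1), (2) and $\ell|_G=\log|_G$, the logarithm of $K$ is also given by \eqref{eq:log}; note that the logarithms of $k$ and $k_1$ agree on $k$. So $\log_{K_1}$ extends $\log_K$. Since $\log_K$ maps onto $K$, the inverse $\exp_{K_1}$ extends $\exp_K$.

\smallskip\noindent
(ii) Let $\sigma\in A$. We define automorphisms $\sigma_i$ of the ordered groups $G_i$, each extending the previous ones, such that the ordered field automorphisms
\[
\hat\sigma_i:k_1((G_i))_\kappa\to k_1((G_i))_\kappa,\qquad\sum r_gg\mapsto\sum\sigma(r_g)\,\sigma_i(g),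
\]
satisfy
\begin{equation}\label{eq:commute}
\hat\sigma_i\circ\ell_i=\ell_i\circ\sigma_i .
\end{equation}
Put $\sigma_0=\mathrm{id}_G$. Then \eqref{eq:commute} says that $\hat\sigma_0$ fixes $\ell_0(G)=K^{\uparrow}$ pointwise. This holds because these series have coefficients in $k$.

Given $\sigma_i$, put $\sigma_{i+1}(\mathbf e(x))=\mathbf e(\hat\sigma_i(x))$ for $x\in P_{k_1}(G_i)$. Since $\hat\sigma_i$ restricts to an automorphism of the ordered group $P_{k_1}(G_i)$, this is an automorphism of $G_{i+1}$. It extends $\sigma_i$: for $h\in G_i$ we have
\[
\sigma_{i+1}(h)=\sigma_{i+1}(\mathbf e(\ell_i(h)))=\mathbf e(\hat\sigma_i(\ell_i(h)))=\mathbf e(\ell_i(\sigma_i(h)))=\sigma_i(h)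
\]
by \eqref{eq:commute}. Thus $\hat\sigma_{i+1}$ extends $\hat\sigma_i$, and \eqref{eq:commute} holds at $i+1$, because
\[
\ell_{i+1}(\sigma_{i+1}(\mathbf e(x)))=\hat\sigma_i(x)=\hat\sigma_{i+1}(x)=\hat\sigma_{i+1}(\ell_{i+1}(\mathbf e(x))).
\]
At a limit $i$ let $\sigma_i$ be the union of the earlier $\sigma_j$. Then $\hat\sigma_i$ extends every earlier $\hat\sigma_j$, and \eqref{eq:commute} holds because for $g\in G_j$, $j<i$, it is the same statement as at stage $j$.

Let $\hat\sigma=\hat\sigma_\kappa$ and $\tau=\sigma_\kappa$. For $x=gr(1+\varepsilon)$ we have $\hat\sigma(x)=\tau(g)\,\sigma(r)\,(1+\hat\sigma(\varepsilon))$. Now $\hat\sigma(\ell(g))=\ell(\tau(g))$ by \eqref{eq:commute}, $\sigma(\log r)=\log\sigma(r)$ because $L$ contains $\exp$, and $\hat\sigma$ commutes with the sum in \eqref{eq:log}. So $\hat\sigma(\log x)=\log\hat\sigma(x)$.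

\smallskip\noindent
(iii) Since $\sigma$ fixes $k$ and $\sigma_0$ fixes $G$, each $\hat\sigma$ is the identity on $K$. For the converse inclusion we prove by induction on $i\le\kappa$:
\begin{itemize}
\item[(a$_i$)] if $g\in G_i$ is fixed by $\sigma_i$ for all $\sigma\in A$, then $g\in G$;
\item[(b$_i$)] if $x\in k_1((G_i))_\kappa$ is fixed by $\hat\sigma_i$ for all $\sigma\in A$, then $x\in K$.
\end{itemize}
Statement (b$_\kappa$) is what we want.

(a$_i$) implies (b$_i$). Let $x=\sum r_gg$ be fixed by all $\hat\sigma_i$. Then each $\sigma_i$ maps $\operatorname{supp}x$ onto itself and preserves the order. A reverse well-ordered set has no order automorphism except the identity. So $\sigma_i(g)=g$ for $g\in\operatorname{supp}x$, and comparing coefficients gives $\sigma(r_g)=r_g$. This holds for all $\sigma\in A$, so $g\in G$ by (a$_i$) and $r_g\in k$ by the choice of $k_1$. Hence $x\in K$.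

(a$_0$) is trivial, and (a$_i$) at a limit $i$ follows from the earlier stages.

(b$_i$) implies (a$_{i+1}$). Let $g=\mathbf e(x)$ with $x\in P_{k_1}(G_i)$ be fixed by all $\sigma_{i+1}$. Then $\mathbf e(\hat\sigma_i(x))=\mathbf e(x)$, so $x$ is fixed by all $\hat\sigma_i$, and $x\in K$ by (b$_i$). So $x\in K\cap P_{k_1}(G_i)=K^{\uparrow}=\log(G)$ by axiom (3), say $x=\ell_0(h)=\ell_i(h)$ with $h\in G$. Then $g=\mathbf e(\ell_i(h))=h\in G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:lift} with $L=L_{\exp}$. Since $k_1\models T_{an,\exp}$, Theorem~\ref{thm:known} applies to $K_1$, and in particular $(K_1,\exp)\models T_{\exp}$. This structure is o-minimal by (W), and $K$ is the common fixed set of the automorphisms $\hat\sigma$ of $(K_1,\exp)$, $\sigma\in A$. By Lemma~\ref{lem:fix}(ii) and Proposition~\ref{prop:lift}(i), $(K,\exp)\preceq(K_1,\exp)$, so $(K,\exp)\models T_{\exp}$. As $k$ is a substructure of $K$ and both are models of the model complete theory $T_{\exp}$, we have $k\preceq K$. Finally, $\exp|[0,1]$ is defined by the same formula in $(\mathbb R,\exp)$ and in $(K,\exp)$, so $K$ with $\exp|[0,1]$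 is a model of $T_{\exp|[0,1]}$.
\end{proof}

\section{Restricted analytic functions}\label{sec:an}

Let $\mathcal F\subseteq L_{an}$, and let $L_{\mathcal F}$ be the language of ordered rings with the symbols in $\mathcal F$. To transfer the argument to $L_{\mathcal F}$ we need to know that the functions in $\mathcal F$ respect the subfields and automorphisms in question. This is a matter of definability of the coefficients $f_\alpha$.

\begin{lemma}\label{lem:compat}
Let $k_1\models T_{an}$ and $k\preceq k_1|_{L_{\mathcal F}}$, and let $G\subseteq\Gamma$ be divisible ordered abelian groups.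
\begin{enumerate}
\item[(i)] With the natural interpretations, $k((G))_\kappa$ is an $L_{\mathcal F}$-substructure of $k_1((\Gamma))_\kappa$.
\item[(ii)] If $\sigma$ is an automorphism of $k_1|_{L_{\mathcal F}}$ and $\tau$ one of the ordered group $\Gamma$, then the map $\hat\sigma$ of \eqref{eq:hat} is an $L_{\mathcal F}$-automorphism of $k_1((\Gamma))_\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $f\in\mathcal F$. The $L_{\mathcal F}$-formula defining $f_\alpha$ defines in $k_1$, on the closed cube, the interpretation of the $L_{an}$-symbol associated with $\partial^\alpha f$, because this is so in $\mathbb R$. (i) For $r\in k^n\cap[-1,1]^n$ the value $f_\alpha(r)$, computed by this formula, is the same in $k$ and in $k_1$ since $k\preceq k_1|_{L_{\mathcal F}}$. So \eqref{eq:natural} gives the same element in both fields. (ii) The map $\hat\sigma$ preserves $[-1,1]$, it sends $r+\varepsilon$ to $\sigma(r)+\hat\sigma(\varepsilon)$, and $\sigma(f_\alpha(r))=f_\alpha(\sigma(r))$ by definability. Since $\hat\sigma$ commutes with sums,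
\[
\hat\sigma\Big(\sum_\alpha\frac{f_\alpha(r)}{\alpha!}\varepsilon^\alpha\Big)=\sum_\alpha\frac{f_\alpha(\sigma(r))}{\alpha!}\,\hat\sigma(\varepsilon)^\alpha. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:between}(a)]
Apply Proposition~\ref{prop:lift} with $L=L_{\mathcal F}\cup\{\exp\}$. By Theorem~\ref{thm:known}, $K_1\models T_{an,\exp}$. By Proposition~\ref{prop:lift} and Lemma~\ref{lem:compat}, $K$ is an $L$-substructure of $K_1$, the maps $\hat\sigma$ are $L$-automorphisms of $K_1$, and their common fixed set is $K$. As $K_1|_L$ is o-minimal by (O), Lemma~\ref{lem:fix}(ii) gives $K\preceq K_1|_L\models T_{\mathcal F,\exp}$.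
\end{proof}

In part (b) there is no logarithm, and $G$ is arbitrary. The idea is the same, but with automorphisms that act on coefficients only. What we need is that $k_1((G))_\kappa\models T_{an}$ when $k_1\models T_{an,\exp}$; for this we embed it into a larger field that does carry a logarithm.

\begin{lemma}\label{lem:Tan}
If $k_1\models T_{an,\exp}$, $G$ is a divisible ordered abelian group and $\kappa$ is regular uncountable, then $k_1((G))_\kappa$ with the natural interpretation is a model of $T_{an}$.
\end{lemma}

\begin{proof}
By Hahn's embedding theorem, $G$ embeds into the group of all $t^a$, where $a:I\to\mathbb R$ has reverse well-ordered support, for some totally ordered set $I$, ordered as in Lemma~\ref{lem:shift}. To have room for logarithms, let $J=I\times\mathbb Z$ with the lexicographic order, and let $s(i,m)=(i,m-1)$; this is strictly increasing with $s(j)<j$. Embed $I$ in $J$ by $i\mapsto(i,0)$. So $G\subseteq H$, where $H$ is the group of all $t^a$ with $a:J\to\mathbb R$ of reverse well-ordered support. The field $\mathbb R$ embeds in $k_1$: send $c$ to $f_c(0)$, where $f_c$ is the symbol for the function equal to $c$ on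 $[-1,1]$ and to $0$ elsewhere.

Choose a regular cardinal $\kappa'\ge\kappa$ with $\kappa'>|J|$, and use $\kappa'$ in place of $\kappa$ in Section~\ref{sec:closure}. By Lemma~\ref{lem:shift}, with $C=\mathbb R$, we get a prelog pair $(H,\ell)$ with growth over $k_1$. Let $\Gamma\supseteq H$ be the group in its closure. By Proposition~\ref{prop:closure} and Theorem~\ref{thm:known}, $k_1((\Gamma))_{\kappa'}\models T_{an,\exp}$. Now $k_1((G))_\kappa$ is a real closed subfield, and it is closed under the functions \eqref{eq:natural}, whose sums do not leave it (Section~\ref{sec:tools}). So it is an $L_{an}$-substructure, and by (A) a model of $T_{an}$.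
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:between}(b)]
Let $L=L_{\mathcal F}$ and let $k_1$ be as in Lemma~\ref{lem:homog}. By Lemma~\ref{lem:Tan}, $K_1=k_1((G))_\kappa\models T_{an}$. For $\sigma\in\mathrm{Aut}(k_1|_L/k)$ let $\hat\sigma(\sum r_gg)=\sum\sigma(r_g)g$. By Lemma~\ref{lem:compat} (with $\Gamma=G$ and $\tau=\mathrm{id}$), $k((G))_\kappa$ is an $L$-substructure of $K_1$ and $\hat\sigma$ is an $L$-automorphism. A series is fixed by all $\hat\sigma$ iff all its coefficients lie in $k$, so the common fixed set is $k((G))_\kappa$. By (O) and Lemma~\ref{lem:fix}(ii), $k((G))_\kappa\preceq K_1|_L\models T_{\mathcal F}$.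
\end{proof}

\begin{proof}[Proof of ``$\Leftarrow$'' in Theorem~\ref{thm:restr}]
Let $(k,\eta)\models T_{\exp|[0,1]}$, and let $\mathcal F=\{E\}$, where $E$ is the $L_{an}$-symbol for $\exp|[-1,1]$. In $\mathbb R$, the function $E$ is defined from $\exp|[0,1]$ by $E(x)=\exp(x)$ for $x\in[0,1]$, $E(x)=1/\exp(-x)$ for $x\in[-1,0)$, and $E(x)=0$ elsewhere. The same definition in $(k,\eta)$ makes $k$ a model of $T_{\mathcal F}$, in which $\eta$ is the restriction of $E$ to $[0,1]$. By Theorem~\ref{thm:between}(b), $K$ with the natural interpretation of $E$ is a model of $T_{\mathcal F}$. All derivatives of $E$ on $[-1,1]$ equal $E$, so this interpretation is $E(r+\varepsilon)=E(r)\sum_n\varepsilon^n/n!$. For $r+\varepsilon\in[0,1]$ we have $r\in[0,1]$, and this is $\eta(r+\varepsilon)$. Hence $\eta$ on $K$ is the restriction of $E$ to $[0,1]$, and $(K,\eta)\models T_{\exp|[0,1]}$. As $(k,\eta)$ is a substructure of $(K,\eta)$, model completeness (W) gives $k\preceq K$.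
\end{proof}

\section{The converses}\label{sec:conv}

It remains to prove ``$\Rightarrow$'' in Theorems~\ref{thm:class} and~\ref{thm:restr}; the direction ``$\Leftarrow$'' of Theorem~\ref{thm:class} is Theorem~\ref{thm:main}. In Theorem~\ref{thm:class} the growth axiom is immediate: for each $n$ there is $N\in\mathbb N$ such that $\forall x>N\,(\log x<x^{1/n})$ belongs to $T_{\exp}$, and $x>k$ implies $x>N$. So in both theorems we must prove $k\preceq K$. We treat them together, with the following choices of the theory $T$, its language $L$ and bounding functions $B_m$, $m\in\mathbb N$: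
\begin{itemize}
\item $T=T_{\exp}$, $L=L_{\exp}$, and $B_m=\exp_m$, the $m$-fold iterate of $\exp$;
\item $T=T_{\exp|[0,1]}$, $L$ the language of ordered rings with $\exp|[0,1]$, and $B_m(x)=x^m$.
\end{itemize}
Both languages are admissible, and $T$ is o-minimal by (W).

By Lemma~\ref{lem:fix}(i) we have to show that $k$ is definably closed in $K$. Two things could go wrong: a definable function could move elements of $k$ to infinite elements, or to finite elements outside $k$. The residue map excludes the second possibility once the first is excluded. The first would require a definable function growing faster than all $B_m$, so we begin by excluding that.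

\begin{lemma}\label{lem:bound}
Let $M\models T$, let $E\subseteq M$ satisfy $E=\mathrm{dcl}(E)$, and let $f:M\to M$ be $E$-definable. Then there are $m\in\mathbb N$ and $d\in E$ with $f(x)\le B_m(x)$ for all $x>d$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fix}(i), $E\preceq M$; so a pair $(m,d)$ that works in $E$ works in $M$, and we may assume $M=E$. By Lemma~\ref{lem:homog}, $M\preceq k_1|_L$ for some $k_1\models T_{an,\exp}$. We shall find $N\models T$ with $k_1|_L\preceq N$ and $t\in N$ with $t>k_1$ such that $\{B_m(t):m\in\mathbb N\}$ is cofinal in $N$. This suffices. Indeed, extend $f$ to $N$ by its defining formula; then $f(t)\le B_m(t)$ for some $m$. By o-minimality there is $d\in M$ such that either $f\le B_m$ on $(d,\infty)$ or $f>B_m$ on $(d,\infty)$. In the second case $M\preceq N$ and $t>d$ give $f(t)>B_m(t)$, a contradiction.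

\emph{The case $T=T_{\exp|[0,1]}$.} Let $N=k_1((t^{\mathbb Q}))_{\omega_1}$ with $t>1$, so $t>k_1$. It is a model of $T_{an}$ by Lemma~\ref{lem:Tan}, hence of $T$ when $\exp|[0,1]$ is interpreted as the restriction to $[0,1]$ of the $L_{an}$-symbol for $\exp|[-1,1]$. It contains $k_1|_L$ as a substructure, and $k_1|_L\preceq N$ by model completeness. The powers $t^m$ are cofinal by \eqref{eq:compare}.

\emph{The case $T=T_{\exp}$.} Let $\kappa=\omega_1$. Apply Lemma~\ref{lem:shift} with $J=\mathbb Z$, $s(j)=j-1$, $C=\mathbb Q$, and with $H=G_0$ the group of finite products $\prod_jt_j^{q_j}$, $q_j\in\mathbb Q$. This gives a prelog pair $(G_0,\ell_0)$ over $k_1$ with growth and $\ell_0(t_{j+1})=t_j$. Let $(\Gamma,\ell)$ be its closure and $N=k_1((\Gamma))_{\omega_1}$. By Proposition~\ref{prop:closure} and Theorem~\ref{thm:known}, $(N,\exp)\models T_{\exp}$, and $k_1|_L\preceq N$ by model completeness. Put $t=t_0>k_1$. Since $\log t_{j+1}=t_j$, we have $t_m=\exp_m(t)=B_m(t)$ for $m\in\mathbb N$.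

We claim that for every $i\le\kappa$ each element of $G_i$ is less than some $t_m$, $m\in\mathbb N$. For $G_0$, a product with largest index $j$ is less than $t_m$ for every $m\in\mathbb N$ with $m>j$, and $1<t_0$. At limits the claim is clear. Let it hold for $G_i$, and let $x\in P_{k_1}(G_i)$. If $x\le0$, then $\mathbf e(x)\le1<t_0$. If $x>0$, choose $m$ with $\operatorname{lm}(x)<t_m$. Then $x<t_m=\ell_i(t_{m+1})$ by \eqref{eq:compare}, so $\mathbf e(x)<\mathbf e(\ell_i(t_{m+1}))=t_{m+1}$. This proves the claim. So $\{t_m\}$ is cofinal in $\Gamma$, and by \eqref{eq:compare} in $N$.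
\end{proof}

\begin{proof}[Proof of $k\preceq K$ when $K\models T$]
In Theorem~\ref{thm:restr}, $\exp|[0,1]$ is interpreted on $K$ as $\eta$. In both cases $k$ is an $L$-substructure of $K$. Let $O=k+o(1)$, the convex hull of $k$, and let $\mathrm{st}:O\to k$ be the residue map $r+\varepsilon\mapsto r$. It is a ring homomorphism, weakly order preserving, and the identity on $k$. It also respects exponentiation: in the first case $\mathrm{st}(\exp x)=\exp(\mathrm{st}\,x)$ for $x\in O$, because $\exp(r+\varepsilon)=\exp(r)\exp(\varepsilon)$ and $\exp(\varepsilon)\in1+o(1)$; in the second case $\mathrm{st}(\eta(x))=\eta(\mathrm{st}\,x)$ for $x\in[0,1]$, by the definition of $\eta$.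

\smallskip\noindent
\textbf{Step 1.} \emph{If $E=\mathrm{dcl}(r)\subseteq O$ for a finite tuple $r$ from $k$, then $E\subseteq k$.}

By Lemma~\ref{lem:fix}(i), $E\preceq K$; in particular $E$ is a field. A field contained in $O$ has no nonzero infinitesimal elements, because their inverses are infinite. So $\mathrm{st}|_E$ is an isomorphism of ordered fields onto $\mathrm{st}(E)\subseteq k$. In the second case note that therefore $x\in[0,1]$ iff $\mathrm{st}\,x\in[0,1]$, for $x\in E$. It follows that $\mathrm{st}(E)$ is an $L$-substructure of $K$ and that $\mathrm{st}:E\to\mathrm{st}(E)$ is an $L$-isomorphism. So $\mathrm{st}(E)\models T$, and $\mathrm{st}(E)\preceq K$ by model completeness. Now let $x\in E$ be the unique element of $K$ with $K\models\varphi(x,r)$. Then $E\models\varphi(x,r)$. Applying $\mathrm{st}$, which fixes $r$, we get $\mathrm{st}(E)\models\varphi(\mathrm{st}\,x,r)$, hence $K\models\varphi(\mathrm{st}\,x,r)$. By uniqueness $x=\mathrm{st}\,x\in k$.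

\smallskip\noindent
\textbf{Step 2.} \emph{$\mathrm{dcl}(r_1,\dots,r_n)\subseteq k$ for all $r_1,\dots,r_n\in k$.}

We use induction on $n$. For $n=0$: a formula defining an element of $K$ without parameters also defines an element of $\mathbb R$, which is bounded in absolute value by an integer; since $T$ is complete, the same bound holds in $K$. So $\mathrm{dcl}(\emptyset)\subseteq O$, and Step 1 applies.

Let $n\ge1$ and $E=\mathrm{dcl}(r_1,\dots,r_{n-1})$. By induction $E\subseteq k$, and $E\preceq K$. We may assume $r_n\notin E$. By Step 1 it suffices that $\mathrm{dcl}(r_1,\dots,r_n)\subseteq O$. Suppose this fails. Then some element $b$ of this set satisfies $b>k$ (take an absolute value), and $b=F(r_n)$ for an $E$-definable function $F:K\to K$. The idea is that $F$ can reach $b>E$ only near a point of $E\cup\{\pm\infty\}$; moving this point to $\infty$ turns $r_n$ into an element $s>E$ of $k$, where Lemma~\ref{lem:bound} applies.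

Apply the monotonicity theorem to $F$ in $E$ and transfer the result to $K$: there is an open interval $I\ni r_n$ with endpoints in $E\cup\{\pm\infty\}$ on which $F$ is continuous, and constant or strictly monotone. Here $r_n\notin E$ ensures that $r_n$ is not one of the exceptional points.

If $F$ were constant on $I$, its value $b$ would lie in $\mathrm{dcl}(E)=E\subseteq k$, contrary to $b>k$. So $F|_I$ is strictly monotone and continuous, and $F(I)$ is an open interval, with endpoints in $E\cup\{\pm\infty\}$ because they are definable over $E$. It contains $b$, and $b>E$; so its right endpoint is $\infty$. Let $h=(F|_I)^{-1}$, so that $r_n=h(b)$. As $h$ is monotone and $E$-definable, the limit $c=\lim_{y\to\infty}h(y)$ exists in $E\cup\{\pm\infty\}$. Put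
\[
s=r_n\ \text{ if }c=\infty,\qquad s=-r_n\ \text{ if }c=-\infty,\qquad s=\frac1{|r_n-c|}\ \text{ if }c\in E .
\]
This makes sense as $r_n\ne c$ when $c\in E$, and $s\in k$.

We claim that $s>E$. Let $u\in E$, $u>0$. If $c\in E$, there is $d_u\in E$ with $(d_u,\infty)\subseteq F(I)$ and $|h(y)-c|<1/u$ for all $y>d_u$; it can be taken in $E$ since $E\preceq K$. Since $b>E$, we may put $y=b$ and get $|r_n-c|<1/u$, so $s>u$. If $c=\pm\infty$, there is likewise $d_u\in E$ with $\pm h(y)>u$ for all $y>d_u$, and again $y=b$ gives $s>u$.

Finally $r_n=\rho(s)$, where $\rho(y)$ is one of $y$, $-y$, $c+1/y$, $c-1/y$. The function $F\circ\rho$, extended by $0$ where it is undefined, is $E$-definable. By Lemma~\ref{lem:bound} (with $M=K$) there are $m\in\mathbb N$ and $d\in E$ with $F(\rho(y))\le B_m(y)$ for all $y>d$, $y\ne0$. Since $s>E$, we have $s>d$ and $s>0$, so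
\[
b=F(\rho(s))\le B_m(s)\in k,
\]
which contradicts $b>k$. This proves Step 2.

\smallskip
By Step 2, $\mathrm{dcl}(k)=k$ in $K$, and Lemma~\ref{lem:fix}(i) gives $k\preceq K$. In particular $k\models T$. This completes the proofs of Theorems~\ref{thm:class} and~\ref{thm:restr}.
\end{proof}

Remark~\ref{rem:growth} shows by example that the growth axiom in Theorem~\ref{thm:main} cannot be dropped. By Theorem~\ref{thm:class} it cannot be weakened either: for $k\models T_{\exp}$ it is equivalent to the conclusion that $(K,\exp)\models T_{\exp}$. By Theorem~\ref{thm:restr} it plays no role for the restricted exponential.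

\begin{thebibliography}{9}

\bibitem{BKMM} Alessandro Berarducci, Salma Kuhlmann, Vincenzo Mantova, Micka\"el Matusinski, \emph{Exponential fields and Conway's omega-map}, arXiv:1810.03029 (2018).

\bibitem{D} van den Dries, \emph{Tame Topology and O-minimal Structures}.

\bibitem{DMM} van den Dries, Macintyre, Marker, Annals 140 (1994).

\bibitem{W} Wilkie, J. AMS 9 (1996).

\end{thebibliography}
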